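# Markov's inequality at the endpoint of a smooth arc

## Smooth arcs, equilibrium measures and Green's functions

Throughout, $D(a,r)$ is the open disc with center $a$ and radius $r$, and $\|f\|_K=\sup_{t\in K}|f(t)|$. The letter $C$ denotes constants that may change from line to line but never depend on $n$ or on the polynomial $P_n$. We write $(2j-1)!!=1\cdot 3\cdots(2j-1)$, and $d\lambda$ is area measure.

**Definition (smooth arcs).** A Jordan arc is a homeomorphic image of a segment. It is of class $C^{1+\alpha}$, $0<\alpha<1$, if it has an injective $C^1$ parametrization $\gamma$ with $\gamma'\ne 0$ and $|\gamma'(s)-\gamma'(s')|\le C|s-s'|^\alpha$. It is of class $C^{2+\alpha}$ if the same holds with a twice differentiable $\gamma$ and $\gamma''$ in the role of the $\alpha$-Hölder function. A $C^{2+\alpha}$ arc is $C^{1+\alpha'}$ for every $\alpha'\in(0,1)$, because then $\gamma'$ is Lipschitz.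

*Example.* Segments and circular arcs have every smoothness. The arc $\gamma(s)=s+is^{3/2}$, $0\le s\le 1$, has $\gamma'(s)=1+\frac32 i s^{1/2}$, so it is $C^{1+1/2}$. It is not $C^{2+\alpha}$ for any $\alpha>0$: as the graph $y=x^{3/2}$ it has unbounded curvature at $0$.

**Definition (equilibrium measure, capacity).** Let $E\subset\mathbf C$ be compact, and suppose some probability measure $\mu$ on $E$ has finite energy $I(\mu)=\iint\log\frac1{|z-t|}\,d\mu(z)\,d\mu(t)$. Then there is a unique probability measure $\mu_E$ on $E$ that minimizes $I$, called the equilibrium measure, and $\operatorname{cap}E=e^{-I(\mu_E)}$.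

*Example.* For $E=[0,1]$ one has $d\mu_E=\dfrac{dx}{\pi\sqrt{x(1-x)}}$. For a closed disc of radius $\tau$, $\mu_E$ is normalized arc length on the boundary circle, and $\operatorname{cap}E=\tau$.

**Definition (Green's function).** Let $G$ be the unbounded component of $\mathbf C\setminus E$. On $G$ put
$$g_E(z)=\log\frac1{\operatorname{cap}E}-\int\log\frac1{|z-t|}\,d\mu_E(t),\tag{1}$$
and put $g_E=0$ off $G$. On $G$ the function $g_E$ is positive and harmonic, and $g_E(z)=\log|z|+\log\frac1{\operatorname{cap}E}+o(1)$ at $\infty$. A point $p\in\partial G$ is regular if $g_E(z)\to 0$ as $z\to p$, $z\in G$.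

*Example.* For a closed disc, $g(z)=\log^+(|z-a|/\tau)$. For $[-1,1]$, $g(\zeta)=\log|\zeta+\sqrt{\zeta^2-1}|$ with the root that makes the modulus at least $1$. If $\zeta=\cos\theta$, the two values $\zeta\pm\sqrt{\zeta^2-1}$ are $e^{\pm i\theta}$, so $g_{[-1,1]}(\cos\theta)=|\Im\theta|$. For $[0,1]$ the map $z\mapsto 1-2z$ carries $[0,1]$ to $[-1,1]$, and $1-2\sin^2u=\cos 2u$. Hence
$$g_{[0,1]}(\sin^2u)=2|\Im u|.\tag{2}$$

We use these textbook facts (Ransford, *Potential Theory in the Complex Plane*).

* **(F1)** A point of $\partial G$ that lies in a connected subset of $\partial G$ with more than one point is regular. If $K\subset E$, then $g_E\le g_K$. If $E$ is a union of finitely many disjoint Jordan arcs, then $\mathbf C\setminus E$ is connected (arcs do not separate the plane; Janiszewski). In that case $G=\mathbf C\setminus E$, every point of $E$ is regular, $g_E$ is continuous and subharmonic on $\mathbf C$, and (1) holds on all of $\mathbf C$. Since $\Delta\log|z|=2\pi\delta_0$, it follows that $\Delta g_E=2\pi\mu_E$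 as distributions.
* **(F2)** (Bernstein–Walsh) If $\deg P_n\le n$, then $|P_n(z)|\le e^{ng_E(z)}\|P_n\|_E$ for all $z\in\mathbf C$.

The proof of (F2) is short. On $G$ the function $\log|P_n|-ng_E$ is subharmonic and bounded above near $\infty$. Because $g_E\ge 0$, its upper limits at $\partial G\subset E$ are at most $\log\|P_n\|_E$, so the maximum principle applies. Off $G$ one has $|P_n|\le\|P_n\|_E$ by the maximum principle in the bounded components of $\mathbf C\setminus E$.

**Definition (the endpoint constant).** Let $\omega_E$ be the density of $\mu_E$ with respect to arc length on $E$; at an interior point of an arc it is the sum of the contributions of the two sides. For an endpoint $A$ of an arc of $E$ put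
$$\Omega_A=\lim_{z\to A,\ z\in E}\sqrt{|z-A|}\;\omega_E(z),$$
if the limit exists.

*Example.* For $E=[0,1]$ and $A=0$: $\sqrt x\cdot\frac1{\pi\sqrt{x(1-x)}}\to\frac1\pi$, so $\Omega_0=\frac1\pi$ and $2\pi^2\Omega_0^2=2$.

## Markov's inequality near an endpoint of several arcs

Markov's inequality on $[0,1]$ says $\|P_n'\|_{[0,1]}\le 2n^2\|P_n\|_{[0,1]}$ for $\deg P_n\le n$, and we have just computed that $2=2\pi^2\Omega_0^2$. This suggests that at an endpoint the equilibrium measure knows the Markov constant.

Let $E$ be a union of finitely many pairwise disjoint $C^{2+\alpha}$ Jordan arcs, $\alpha>0$. Let $A,B$ be the endpoints of one of them, and let $\tilde E$ be the part of that arc closer to $A$ than to $B$. Is it true that $\Omega_A$ always exists and that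
$$\|P_n'\|_{\tilde E}\le(1+o(1))\,n^2\,2\pi^2\Omega_A^2\,\|P_n\|_E,\qquad\deg P_n\le n,\tag{3}$$
with $o(1)\to 0$ as $n\to\infty$, uniformly in $P_n$?

The problem is taken from Sergei Kalmykov, Béla Nagy and Vilmos Totik, "Bernstein- and Markov-type inequalities", arXiv:2104.02348 (2021). For a single $C^{2+\alpha}$ arc, the existence of $\Omega_A$ and (3) are results of Totik, and there the constant cannot be made smaller. Inequality (3) is also known when $E$ is a finite union of real intervals or a finite union of arcs of the unit circle.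

The statement is true. It needs less smoothness, and it holds for all derivatives.

**Theorem 1.** Let $E$ be a union of finitely many disjoint $C^{1+\alpha}$ Jordan arcs ($0<\alpha<1$), let $A,B$ be the endpoints of one of them, $\Gamma$, and let $\tilde E$ be the part of $\Gamma$ closer to $A$ than to $B$. Then $\Omega_A$ exists, $0<\Omega_A<\infty$, and for every $j\ge1$
$$\|P_n^{(j)}\|_{\tilde E}\le(1+o(1))\,n^{2j}\,\frac{(2\pi^2\Omega_A^2)^j}{(2j-1)!!}\,\|P_n\|_E,\qquad\deg P_n\le n,$$
with $o(1)\to0$ uniformly in $P_n$. For $j=1$ this is (3).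

About $\tilde E$ we use only that its closure is a subset of $\Gamma$ not containing $B$. A second theorem, stated after the proof of the first, says that these constants are sharp, identifies all scaling limits at $A$, and needs no structure of $E$ away from $A$.

## One interval and two intervals by hand

**One interval.** Let $E=[0,1]$, $A=0$. Put $z=w^2$ and $w=\sin u$ in (2), with $u=\arcsin w=w+O(|w|^3)$. Then
$$g_{[0,1]}(w^2)=2|\Im w|+O(|w|^3)\qquad(w\to0).\tag{4}$$
In the variable $w=\sqrt z$ the Green function looks like a multiple of $|\Im w|$. The factor is $2=2\pi\Omega_0$.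

The extremal polynomials are $P_n(x)=T_n(1-2x)$ with $T_n$ the Chebyshev polynomial. Indeed $|P_n|\le1$ on $[0,1]$ and $|P_n'(0)|=2T_n'(1)=2n^2$. Since $T_n(\cos2u)=\cos 2nu$, we have $P_n(w^2)=\cos(2n\arcsin w)$, and therefore
$$P_n(\zeta/n^2)\to\cos(2\sqrt\zeta)\quad\text{locally uniformly in }\mathbf C.$$
At scale $n^{-2}$ the polynomials converge to an entire function.

**Two intervals.** Let $0<a<b$, $E=[-b,-a]\cup[a,b]$, $A=a$, and $p(x)=\frac{x^2-a^2}{b^2-a^2}$. Then $E=p^{-1}([0,1])$, because $z^2\in[a^2,b^2]$ forces $z$ to be real. The function $\frac12g_{[0,1]}(p(z))$ is zero on $E$, positive and harmonic off $E$, and equals $\log|z|+O(1)$ at $\infty$, so it is $g_E$. As $p$ is locally conformal near interior points of $E$, taking $\frac1{2\pi}\Delta$ gives $\omega_E(x)=\frac12|p'(x)|\,\omega_{[0,1]}(p(x))$ there. With $c=p'(a)=\frac{2a}{b^2-a^2}$,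
$$\sqrt{x-a}\;\omega_E(x)\to\frac c2\cdot\frac1{\pi\sqrt c}=\frac{\sqrt c}{2\pi},\qquad\text{so}\qquad 2\pi^2\Omega_a^2=\frac c2=\frac a{b^2-a^2}.$$
Now test with $P_n(x)=T_m(1-2p(x))$, $n=2m$. It is bounded by $1$ on $E$, and $|P_n'(a)|=2m^2c=n^2\frac c2$. So along even $n$ the constant in (3) is attained at $a$, and no smaller constant would do.

This computation used a polynomial $p$ with $p^{-1}([0,1])=E$. For a general $E$ we take only the two local facts seen here: the shape $|\Im w|$ of $g$ and the scale $n^{-2}$.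

## Green's function on a smooth arc and the substitution $z=w^2$

The first lemma describes a positive harmonic function that vanishes on a smooth arc, near an interior point of the arc. It rests on a boundary regularity theorem.

* **(F3)** (Kellogg–Warschawski; Pommerenke, *Boundary Behaviour of Conformal Maps*, Thms 3.5, 3.6) Let $\mathbf D$ be the unit disc, $U$ a Jordan domain with $C^{1+\alpha}$ boundary, $0<\alpha<1$, and $f:\mathbf D\to U$ conformal. Then $f$ extends to a homeomorphism $\overline{\mathbf D}\to\overline U$, $f'$ extends $\alpha$-Hölder continuously to $\overline{\mathbf D}$, and $f'\ne0$ on $\overline{\mathbf D}$.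

**Lemma 1.** Let $R=[-s,s]^2$, $\varphi\in C^{1+\alpha}[-s,s]$, $\varphi(0)=\varphi'(0)=0$, $|\varphi|\le s/4$, and $J=\{x+i\varphi(x):|x|\le s\}$. Let $R^+=\{x+iy\in R:y\ge\varphi(x)\}$ and $R^-=\{x+iy\in R:y\le\varphi(x)\}$. Let $v\ge0$ be continuous on $R$, zero on $J$, and harmonic in the interior of $R$ off $J$. Then for some $s'>0$:

1. $v(z)\le C|z-t|$ for $z\in D(0,s')$, $t\in J\cap D(0,s')$.
2. $\nabla v$ from either side extends continuously to $J\cap D(0,s')$.
3. $v(x+iy)=\sigma_\pm|y|+O(|z|^{1+\alpha})$ for $z=x+iy\in R^\pm$, $z\to0$, where $\sigma_\pm\ge0$ is the normal derivative of $v$ at $0$ from the $\pm$ side. If $v>0$ in the interior of $R^\pm$, then $\sigma_\pm>0$.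

*Example.* For $\varphi=0$ and $v(z)=|\Im z|$, all three statements are visible with $\sigma_\pm=1$.

*Proof.* By symmetry we treat $R^+$.

**Step 1 (cut out a nice domain on one side and map the disc to it).** Let $S$ be a domain in $\{|x|<s,\ 0<y<s/2\}$ bounded by a $C^\infty$ Jordan curve that contains $[-s/2,s/2]$: a rectangle with smoothed corners. Let $U$ be its image under the shear $(x,y)\mapsto(x,y+\varphi(x))$. Then $U$ is a Jordan domain with $C^{1+\alpha}$ boundary, and $\overline U\subset R^+$, since $\frac s2+\frac s4<s$. Moreover $\overline U$ contains $R^+\cap D(0,s_2)$ for some $s_2>0$, because $\overline S$ contains a small half-disc around $0$. Let $f:\mathbf D\to U$ be conformal with $f(1)=0$; (F3) applies.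

**Step 2 (show that $\psi=f^{-1}$ is Lipschitz on $\overline U$).** Otherwise there are $a_i\ne b_i$ in $\overline{\mathbf D}$ with $|f(a_i)-f(b_i)|/|a_i-b_i|\to0$, and we may assume $a_i\to a$, $b_i\to b$. Injectivity of $f$ forces $a=b$. But then $f(a_i)-f(b_i)=\int_{[b_i,a_i]}f'=(f'(a)+o(1))(a_i-b_i)$ with $f'(a)\ne0$, a contradiction.

**Step 3 (transplant $v$ to the disc and reflect).** The function $V=v\circ f$ is continuous on $\overline{\mathbf D}$, harmonic in $\mathbf D$, and zero on an open arc of the circle around $1$. By the reflection $V(1/\overline\omega)=-V(\omega)$ it extends harmonically to a neighborhood of $\overline{D(1,\kappa)}$ for some $\kappa>0$. Choose $s'$ so small that $\psi(R^+\cap D(0,s'))\subset D(1,\kappa)$.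

**Step 4 (parts 1 and 2).** On $D(1,\kappa)$ the function $V$ is Lipschitz, and $V(\psi(t))=v(t)=0$. So for $z\in R^+\cap D(0,s')$, $v(z)=V(\psi(z))-V(\psi(t))\le C|\psi(z)-\psi(t)|\le C|z-t|$. Part 2 is the chain rule for $v=V\circ\psi$, since $\psi'=1/(f'\circ\psi)$ is continuous up to the boundary.

**Step 5 (the expansion in part 3).** Hölder continuity of $f'$ gives $f(\omega)=f'(1)(\omega-1)+O(|\omega-1|^{1+\alpha})$. Put $\omega=\psi(z)$, so that $|\omega-1|\le C|z|$; then $\psi(z)-1=z/f'(1)+O(|z|^{1+\alpha})$. Taylor's formula for $V$ at $1$ gives $v(z)=L(z)+O(|z|^{1+\alpha})$, where $L$ is the real-linear map $z\mapsto\nabla V(1)\cdot\bigl(z/f'(1)\bigr)$. At $z=x+i\varphi(x)$ we have $v=0$ and $\varphi(x)=O(|x|^{1+\alpha})$. Hence $L(x)=O(|x|^{1+\alpha})$ for real $x$, and so $L(x)=0$ on $\mathbf R$ by linearity. Thus $L(z)=\sigma_+y$, and $\sigma_+\ge0$ because $v(iy)\ge0$ for $y>0$. If $z\in R^+$ and $y<0$, then $\varphi(x)\le y<0$, so $|y|\le|\varphi(x)|=O(|z|^{1+\alpha})$. So $y$ may be replaced by $|y|$.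

**Step 6 (positivity of $\sigma_+$).** If $v>0$ in the interior of $R^+$, then $V>0$ in $\mathbf D$. Harnack's inequality $V(\rho)\ge V(0)\frac{1-\rho}{1+\rho}$, $0\le\rho<1$, together with $V(1)=0$, shows $\nabla V(1)\ne0$. Hence $L\ne0$ and $\sigma_+>0$. $\square$

At the tip of an arc Lemma 1 does not apply, since there the arc has no two sides. Squaring repairs this: the preimage of an arc starting at $0$ under $w\mapsto w^2$ is a smooth arc passing *through* $0$.

**Lemma 2.** Let $\Gamma$ be a $C^{1+\alpha}$ Jordan arc with endpoint $0$ and tangent direction $1$ there, and let $\Gamma^*=\{w:w^2\in\Gamma\}$. For all small $s>0$, $\Gamma^*\cap[-s,s]^2$ is the graph $\{x+i\varphi(x):|x|\le s\}$ of an odd function $\varphi\in C^{1+\alpha}[-s,s]$ with $\varphi(0)=\varphi'(0)=0$, $|\varphi|\le s/4$.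

*Example.* For $\Gamma=[0,1]$, $\Gamma^*=[-1,1]$. For $\gamma(\tau)=\tau+i\tau^2$ the preimage is $\delta(t)=t\sqrt{1+it^2}=t+\frac i2t^3+\cdots$, a graph with $\varphi(x)\approx x^3/2$.

*Proof.* **Step 1 (parametrize $\Gamma^*$ near $0$).** Let $\gamma:[0,\ell]\to\Gamma$ be a regular $C^{1+\alpha}$ parametrization with $\gamma(0)=0$, $\gamma'(0)=1$. Put $q(\tau)=\int_0^1\gamma'(u\tau)\,du$, which equals $\gamma(\tau)/\tau$ for $\tau>0$. It is $\alpha$-Hölder and $q(0)=1$. For $|t|\le t_0$, $t_0$ small, let $\delta(t)=t\sqrt{q(t^2)}$ with the principal root. Then $\delta$ is odd and $\delta(t)^2=\gamma(t^2)$. Differentiating this, $\delta'(t)=t\gamma'(t^2)/\delta(t)=\gamma'(t^2)/\sqrt{q(t^2)}$ for $t\ne0$, and $\delta'(0)=\lim\delta(t)/t=1$ agrees with the formula. So $\delta\in C^{1+\alpha}$, and we take $t_0$ so small that $|\delta'-1|\le\frac12$.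

**Step 2 (nothing else of $\Gamma^*$ is near $0$).** The compact set $\Gamma\setminus\gamma([0,t_0^2))$ does not contain $0$. So if $w\in\Gamma^*$ is small, then $w^2=\gamma(t^2)=\delta(t)^2$ with $0\le t<t_0$, and $w=\pm\delta(t)=\delta(\pm t)$. Conversely $\delta(t)\in\Gamma^*$ always.

**Step 3 (write it as a graph).** $\Re\delta$ is odd with derivative at least $\frac12$, so it has an odd $C^{1+\alpha}$ inverse. Put $\varphi=\Im\delta\circ(\Re\delta)^{-1}$. It is odd and $C^{1+\alpha}$, and $\varphi'(0)=\Im\delta'(0)/\Re\delta'(0)=0$. As $\varphi(x)=o(x)$, $|\varphi|\le s/4$ on $[-s,s]$ for small $s$. $\square$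

Because $\varphi$ is odd, $w$ lies above the graph if and only if $-w$ lies below it. We use this twice.

**Lemma 3.** Let $E$ be compact, $g=g_E$, and $\Gamma\subset E$ a $C^{1+\alpha}$ Jordan arc with endpoint $A=0$ and tangent direction $1$ at $0$. Assume that for some $r>0$:

* **(L1)** $E\cap D(0,r)=\Gamma\cap D(0,r)$;
* **(L2)** in $D(0,r)$, $g$ is continuous, zero on $\Gamma$, and positive and harmonic off $\Gamma$;
* **(L3)** $\Delta g=2\pi\mu_E$ in $D(0,r)$ as distributions.

Then $\Omega_A$ exists, and with $\sigma:=2\pi\Omega_A\in(0,\infty)$ there are $r_0,C_0>0$ such that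
$$\bigl|g(w^2)-\sigma|\Im w|\bigr|\le C_0|w|^{1+\alpha}\qquad(|w|\le r_0),\tag{5}$$
$$g(w^2)\le C_0|w-t|\qquad(|w|,|t|\le r_0,\ t^2\in E).\tag{6}$$

For the sets $E$ of Theorem 1, after a translation and a rotation, (L1) holds for small $r$ because the other arcs are at positive distance from $A$, and (L2), (L3) are in (F1). For $E=[0,1]$, (5) was computed in (4) with $\sigma=2$.

*Proof.* We may shrink $r$ so that $D(0,r)$ does not contain the other endpoint of $\Gamma$.

**Step 1 (apply Lemma 1 in the $w$-plane).** Take $s$ as in Lemma 2 with $[-s,s]^2\subset D(0,\sqrt r)$, and let $g^*(w)=g(w^2)$. By (L1) and (L2), $g^*$ is continuous on $[-s,s]^2$, zero on the graph $J=\Gamma^*\cap[-s,s]^2$, positive and harmonic off it. So Lemma 1 applies, with $\sigma_\pm>0$. As $g^*$ is even, $g^*(iy)=g^*(-iy)$, hence $\sigma_+=\sigma_-=:\sigma$. Parts 3 and 1 of Lemma 1 are (5) and (6).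

**Step 2 (express $\omega_E$ by normal derivatives of $g$).** Let $p\in\Gamma\cap D(0,r)$, $p\ne0$. After a rigid motion $p=0$ and $\Gamma$ is near $p$ a graph $y=\varphi(x)$ as in Lemma 1, so $g$ is $C^1$ up to $\Gamma$ from both sides near $p$. Let $n_\pm$ be the unit normals pointing into the two sides, and let $h$ be a test function supported near $p$. Green's formula on $\{y>\varphi(x)+\epsilon\}$, where $g$ is harmonic, gives
$$\int_{y>\varphi+\epsilon}g\,\Delta h\,d\lambda=\int_{y=\varphi+\epsilon}\bigl(h\,\partial_{n_+}g-g\,\partial_{n_+}h\bigr)ds .$$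
Let $\epsilon\to0$: $g\to0$ uniformly on the shifted graphs, and $\nabla g$ tends uniformly to its boundary values. Doing the same below and adding, $\int g\,\Delta h\,d\lambda=\int_\Gamma h\,(\partial_{n_+}g+\partial_{n_-}g)\,ds$. By (L3) the left side is $2\pi\int h\,d\mu_E$. Hence near $p$
$$\omega_E=\frac1{2\pi}\bigl(\partial_{n_+}g+\partial_{n_-}g\bigr).$$

**Step 3 (pull back and let $z\to A$).** Let $z=t^2\in\Gamma$, $t\in\Gamma^*\setminus\{0\}$ small. The map $w\mapsto w^2$ is conformal at $t$ with factor $2|t|$, so $\partial_{n_\pm}g^*(t)=2|t|\,\partial_{n_\pm}g(z)$, with matching sides. Since $\sqrt{|z|}=|t|$,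
$$\sqrt{|z|}\,\omega_E(z)=\frac1{4\pi}\bigl(\partial_{n_+}g^*(t)+\partial_{n_-}g^*(t)\bigr)\longrightarrow\frac{\sigma_++\sigma_-}{4\pi}=\frac\sigma{2\pi}\qquad(t\to0)$$
by part 2 of Lemma 1. So $\Omega_A=\sigma/2\pi$. $\square$

With $\sigma=2\pi\Omega_A$, the constant of the question is $2\pi^2\Omega_A^2=\sigma^2/2$.

## Bernstein–Walsh and Cauchy: the right power, the wrong constant

With (5) available, one would naturally try a Cauchy estimate. Let $\|P_n\|_E\le 1$, $A=0$, and take the circle $|z|=\rho/n^2$. On it $z=w^2$ with $|w|=\sqrt\rho/n$, so by (F2) and (5) $|P_n|\le e^{\sigma\sqrt\rho+o(1)}$, and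
$$|P_n'(0)|\le(1+o(1))\,n^2\,\frac{e^{\sigma\sqrt\rho}}{\rho}.$$
The best choice is $\sqrt\rho=2/\sigma$, which yields $(1+o(1))\,n^2\,\frac{e^2}{4}\sigma^2$. The power $n^2$ is right, but the constant is $\frac{e^2}2\approx3.69$ times the desired $\sigma^2/2$.

The loss occurs when $|P_n|$ on the whole circle is replaced by the single number $e^{\sigma\sqrt\rho}$. The bound $e^{n\sigma|\Im w|}$ reaches this size only where $w$ is purely imaginary, and it equals $1$ where $w$ is real. A sharp argument must keep the function $e^{\sigma|\Im w|}$ as a whole. This is possible in the limit $n\to\infty$: rescaled by $n^{-2}$, the polynomials form a normal family, the error term in (5) disappears, and a limit $k$ is an *entire* function with $|k(w^2)|\le e^{\sigma|\Im w|}$ for all $w$. For such functions a classical sharp inequality exists.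

## Entire functions with $|k(w^2)|\le e^{\sigma|\Im w|}$

An entire function $h$ is of exponential type $\le\sigma$ if for every $\epsilon>0$ one has $|h(w)|\le C_\epsilon e^{(\sigma+\epsilon)|w|}$; for example $\cos\sigma w$.

* **(F4)** (Bernstein; Boas, *Entire Functions*, Thm 11.1.2) If $h$ is entire of exponential type $\le\sigma$ and $|h|\le1$ on $\mathbf R$, then $|h^{(m)}|\le\sigma^m$ on $\mathbf R$.

**Definition (the class $\mathcal B_\sigma$).** $\mathcal B_\sigma$ is the set of entire functions $k$ with $|k(w^2)|\le e^{\sigma|\Im w|}$ for all $w\in\mathbf C$.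

*Example.* The constant $1$ belongs to $\mathcal B_\sigma$, and so does $k(\zeta)=\cos(\sigma\sqrt\zeta)=\sum_j(-1)^j\sigma^{2j}\zeta^j/(2j)!$, because $|\cos\sigma w|\le e^{\sigma|\Im w|}$. The function $k(\zeta)=\zeta$ does not, being unbounded for $\zeta\ge0$.

**Lemma 4.** If $k\in\mathcal B_\sigma$, then for $x\ge0$ and $j\ge1$
$$|k^{(j)}(x)|\le\frac{(\sigma^2/2)^j}{(2j-1)!!}.$$
Equality holds at $x=0$ for $k(\zeta)=\cos(\sigma\sqrt\zeta)$.

*Proof.* **Step 1 (turn $\zeta$-derivatives into $w$-derivatives without dividing by $w$).** Let $h_j(w)=k^{(j)}(w^2)$, an even entire function. Then $h_j'(w)=2w\,h_{j+1}(w)$, and since $h_j'(0)=0$, also $h_j'(w)=w\int_0^1h_j''(uw)\,du$. Hence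
$$h_{j+1}(w)=\frac12\int_0^1h_j''(uw)\,du,\qquad h_{j+1}^{(m)}(w)=\frac12\int_0^1u^m\,h_j^{(m+2)}(uw)\,du .$$

**Step 2 (induction on $j$, for all $m$ at once).** The function $h_0(w)=k(w^2)$ has exponential type $\le\sigma$ and is bounded by $1$ on $\mathbf R$, so $\sup_{\mathbf R}|h_0^{(m)}|\le\sigma^m$ by (F4). If $\sup_{\mathbf R}|h_j^{(m)}|\le c_{j,m}\sigma^{m+2j}$ for all $m$, then Step 1 gives the same for $j+1$ with $c_{j+1,m}=\frac{c_{j,m+2}}{2(m+1)}$, because $\int_0^1u^m\,du=\frac1{m+1}$. Starting from $c_{0,m}=1$,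
$$c_{j,0}=\frac{c_{j-1,2}}{2\cdot1}=\frac{c_{j-2,4}}{(2\cdot1)(2\cdot3)}=\dots=\frac1{2^j(2j-1)!!}.$$
For $x\ge0$, $k^{(j)}(x)=h_j(\sqrt x)$, and the bound follows.

**Step 3 (equality).** For $\cos(\sigma\sqrt\zeta)$ the modulus of the $j$-th derivative at $0$ is $\sigma^{2j}\,j!/(2j)!$, and $\frac{(2j)!}{j!}=2^j(2j-1)!!$. $\square$

## Proof of Theorem 1: three ranges of distance to the endpoint

Normalize $A=0$ with tangent direction $1$. Lemma 3 gives $\Omega_A\in(0,\infty)$, and $\sigma^2/2=2\pi^2\Omega_A^2$.

**Step 1 (set up a contradiction).** If the inequality fails for some $j$, there are $\eta>0$, infinitely many $n$, polynomials $P_n$ with $\deg P_n\le n$, $\|P_n\|_E=1$, and points $z_n\in\tilde E$ with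
$$|P_n^{(j)}(z_n)|\ge(1+\eta)\,n^{2j}\,\frac{(\sigma^2/2)^j}{(2j-1)!!}.\tag{7}$$
Passing to a subsequence, either $n^2|z_n|$ is bounded, or $n^2|z_n|\to\infty$ and $z_n\to z_*\in\Gamma\setminus\{B\}$. The second possibility is split according to whether $z_*=0$.

**Step 2 (points at distance $O(n^{-2})$: pass to the limit).** Let $n^2|z_n|$ be bounded, and put $k_n(\zeta)=P_n(\zeta/n^2)$. By (F2) and (5),
$$|k_n(w^2)|\le e^{n\,g((w/n)^2)}\le\exp\bigl(\sigma|\Im w|+C_0|w|^{1+\alpha}n^{-\alpha}\bigr)\qquad(|w|\le r_0n).\tag{8}$$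
So $\{k_n\}$ is locally bounded. By Montel's theorem $k_n\to k$ locally uniformly along a subsequence, $k$ is entire, and letting $n\to\infty$ in (8) for fixed $w$ shows $k\in\mathcal B_\sigma$.

Next we locate the points. Write $z_n=(w_n/n)^2$; the $w_n$ are bounded, so $w_n\to w_*$ along a subsequence. As $g(z_n)=0$, (5) gives $\sigma|\Im w_n|\le C_0|w_n|^{1+\alpha}n^{-\alpha}\to0$, hence $w_*\in\mathbf R$ and $w_*^2\ge0$. Derivatives converge locally uniformly too, so
$$n^{-2j}P_n^{(j)}(z_n)=k_n^{(j)}(w_n^2)\to k^{(j)}(w_*^2).$$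
By Lemma 4 the limit has modulus at most $(\sigma^2/2)^j/(2j-1)!!$, which contradicts (7).

**Step 3 (points with $n^2|z_n|\to\infty$, $z_n\to0$: a crude Cauchy estimate is enough).** Write $z_n=t_n^2$; then $n|t_n|\to\infty$ and $t_n\to0$. Let $|z-z_n|\le|t_n|/n$ and let $w$ be a square root of $z$. Since $|w+t_n|^2+|w-t_n|^2=2|w|^2+2|t_n|^2\ge2|t_n|^2$, we may choose the sign of $w$ so that $|w+t_n|\ge|t_n|$. Then $|w-t_n|=|z-z_n|/|w+t_n|\le1/n$. For large $n$, $|w|\le|t_n|+\frac1n\le r_0$, and (6) gives $ng(z)\le C_0$. So $|P_n|\le e^{C_0}$ on the disc of radius $|t_n|/n$ about $z_n$, and by Cauchy's estimate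
$$|P_n^{(j)}(z_n)|\le j!\,e^{C_0}\Bigl(\frac n{|t_n|}\Bigr)^j=j!\,e^{C_0}\,n^{2j}\,(n|t_n|)^{-j}=o(n^{2j}),$$
contradicting (7).

**Step 4 (points that stay away from $A$).** Let $z_n\to z_*\ne0$. Since $z_*\neq B$, it is an interior point of $\Gamma$. Lemma 1, part 1, at $z_*$ with $v=g$ gives $g(z)\le C|z-z_n|$ for $z$ near $z_*$ and large $n$. Hence $|P_n|\le e^C$ on $D(z_n,1/n)$, and $|P_n^{(j)}(z_n)|\le j!\,e^Cn^j=o(n^{2j})$, contradicting (7). $\blacksquare$

The question is answered: (3) holds for every $E$ in it.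

## Sharpness and the full set of scaling limits

**Setting (S).** $E\subset\mathbf C$ is compact; $\Gamma\subset E$ is a $C^{1+\alpha}$ Jordan arc ($0<\alpha<1$) with endpoints $A,B$; $E\cap D(A,r)=\Gamma\cap D(A,r)$ for some $r>0$; and $A\in\partial G$, where $G$ is the unbounded component of $\mathbf C\setminus E$. Nothing is assumed about $E$ away from $A$. Let $g=g_E$ (zero off $G$), and normalize $A=0$ with tangent direction $1$.

*Example.* The sets of Theorem 1 are of this type. So is $[0,1]\cup K$ with any compact $K\subset\{\Re z\ge\frac12\}$, with $A=0$ and $\Gamma=[0,1]$: the points of $(-\infty,0)$ lie in $G$. On the other hand, if the circle $|z|=2$ is added to $[0,1]$, then $A=0$ is not in $\partial G$.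

**Lemma 5.** In setting (S) there is $r'>0$, depending only on $\Gamma$ and $r$, such that $D(0,r')\setminus\Gamma\subset G$. In $D(0,r')$ conditions (L1)–(L3) hold. Hence $\Omega_A$ exists, and (5), (6) hold with $\sigma=2\pi\Omega_A\in(0,\infty)$.

*Proof.* **Step 1 (near $A$ the complement of $\Gamma$ is in one piece).** Take $s$ as in Lemma 2 with $[-s,s]^2\subset D(0,\sqrt r)$, and put $r'=s^2$. The region $\{|x|<s,\ \varphi(x)<y<s\}$ is connected and misses $\Gamma^*$, so its image under squaring is a connected subset of $D(0,r)\setminus\Gamma=D(0,r)\setminus E$. If $z\in D(0,r')\setminus\Gamma$, its square roots $\pm w$ satisfy $|w|<s$ and are off $\Gamma^*$. By the oddness of $\varphi$ one of them lies above the graph, so $z$ is in that image. Thus $D(0,r')\setminus\Gamma$ lies in one component of $\mathbf C\setminus E$. Since $0\in\partial G$, it contains a point of $G$, so the component is $G$.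

**Step 2 (the local hypotheses).** (L1) is given. By Step 1, $g$ is positive and harmonic in $D(0,r')\setminus\Gamma$, and every point of $\Gamma\cap D(0,r')$ is in $\partial G$ because $\Gamma$ has no interior. Each such point lies in a subarc of $\Gamma$ contained in $D(0,r')$, hence in a nondegenerate connected subset of $\partial G$, so it is regular by (F1). This gives (L2). Formula (1) holds on $G$, so almost everywhere in $D(0,r')$, which gives (L3). Now apply Lemma 3. $\square$

**Theorem 2.** In setting (S), with $\sigma=2\pi\Omega_A$ and $\Gamma_1\subset\Gamma\setminus\{B\}$ any closed subarc with endpoint $A$: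

**(a)** If $\deg P_n\le n$, $\|P_n\|_E\le1$ (for $n$ in an infinite set), then $\{P_n(\zeta/n^2)\}$ is a normal family all of whose limits belong to $\mathcal B_\sigma$.

**(b)** Conversely, for each $F\in\mathcal B_\sigma$ there are polynomials $P_n$, $\deg P_n\le n$, $\|P_n\|_E\le1$, with $P_n(\zeta/n^2)\to F(\zeta)$ locally uniformly in $\mathbf C$.

**(c)** For every $j\ge1$,
$$\lim_{n\to\infty}\ \sup_{\deg P\le n,\ \|P\|_E\le1}\frac{\|P^{(j)}\|_{\Gamma_1}}{n^{2j}}=\lim_{n\to\infty}\ \sup_{\deg P\le n,\ \|P\|_E\le1}\frac{|P^{(j)}(A)|}{n^{2j}}=\frac{(2\pi^2\Omega_A^2)^j}{(2j-1)!!}.$$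

In particular the constant $2\pi^2\Omega_A^2$ in (3) is best possible for every $E$ as in the question, since $A\in\tilde E$.

**Proof of (a).** The bound (8) used only (F2) and (5), which hold in setting (S). It gives local boundedness, and the argument after it places the limits in $\mathcal B_\sigma$.

**Proof of the upper bound in (c).** Repeat Steps 1–4 of the proof of Theorem 1 with $\Gamma_1$ in place of $\tilde E$, and with $\|P_n\|_E\le1$ in place of $\|P_n\|_E=1$. Steps 2 and 3 use only (F2), (5) and (6). In Step 4 the set $E$ may be wild near $z_*$, so there we use $|P_n|\le e^{ng_\Gamma}$, valid because $\|P_n\|_\Gamma\le1$, and Lemma 1, part 1, for $v=g_\Gamma$. As $A\in\Gamma_1$, the bound covers both suprema.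

**Proof that (b) implies the lower bound in (c).** Apply (b) to $F(\zeta)=\cos(\sigma\sqrt\zeta)$. Derivatives at $0$ converge, so $n^{-2j}|P_n^{(j)}(0)|\to|F^{(j)}(0)|=(\sigma^2/2)^j/(2j-1)!!$ by Lemma 4.

It remains to prove (b), first under an extra regularity hypothesis and then in general.

## Building the polynomials with a $\bar\partial$-equation

Assume in this section, in addition to (S), that $g$ is continuous on $\mathbf C$ and
$$g(z)\le C|z-z'|^{1/2}\qquad(z'\in E,\ |z-z'|\le1).\tag{H}$$
Then $g\ge0$ is continuous, zero off $G$ and harmonic in $G$, so it is subharmonic on $\mathbf C$.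

**Step 1 (which sets satisfy (H)).** *A single $C^{1+\alpha}$ arc.* Near an interior point Lemma 1, part 1, gives $g(z)\le C|z-z'|\le C|z-z'|^{1/2}$. Near an endpoint, placed at $0$ with tangent direction $1$, write $z=w^2$, $z'=t^2$ with signs such that $|w-t|\le|w+t|$. Then $|w-t|^2\le|z-z'|$, and (6) applies. By compactness finitely many of these local estimates give (H) for $|z-z'|\le\rho$ with some $\rho>0$. For $\rho\le|z-z'|\le1$ it follows from the boundedness of $g$ on bounded sets. *A closed disc* of radius $\tau$: $\log^+(|z-a|/\tau)\le|z-z'|/\tau$. *Finite unions* (not necessarily disjoint) of $C^{1+\alpha}$ arcs and closed discs: if $z'$ lies in the piece $K$, then $g_E\le g_K$ by (F1). For such unions $g_E$ is continuous on $\mathbf C$: at points of $E$ by (H), elsewhere because it is harmonic or locally zero. In particular all sets of Theorem 1 are covered here.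

**Step 2 (the plan).** Let $F\in\mathcal B_\sigma$. Near $0$ the desired polynomial should look like $F(n^2z)$. We multiply this by a cut-off and remove the error by solving $\bar\partial u=f$ (where $\bar\partial=\partial/\partial\bar z$) with weight $e^{-2ng}$. The weight does two jobs: its growth at infinity bounds the degree by $n$, and its boundedness within $n^{-2}$ of $E$ bounds $u$ on $E$. We use Hörmander's theorem (*An Introduction to Complex Analysis in Several Variables*, Thm 4.4.2): if $\phi$ is subharmonic on $\mathbf C$ and $\int|f|^2e^{-\phi}d\lambda<\infty$, there is $u\in L^2_{loc}$ with $\bar\partial u=f$ and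
$$\int|u|^2e^{-\phi}(1+|z|^2)^{-2}d\lambda\le\int|f|^2e^{-\phi}d\lambda .$$
Used on $F$ itself, this is not enough. On the ring where the cut-off varies we only know $|F(n^2z)|\le Ce^{ng(z)}$, so the weighted integral is merely bounded, and a mean value over discs of radius $n^{-2}$ then gives only $|u|^2\le Cn^4$. So we first make $F$ decay, at the price of a small dilation.

**Step 3 (damping $F$).** Let $0<\varepsilon<1$, $\beta=\frac\alpha{2(1+\alpha)}$, $M$ an integer with $M\beta\ge2$, $\eta=\frac{\varepsilon\sigma}{4M}$, $S(u)=\frac{\sin u}u$, and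
$$F_\varepsilon(\zeta)=F\bigl((1-\varepsilon)^2\zeta\bigr)\,S(\eta\sqrt\zeta)^{2M}.$$
This is entire because $S$ is even. From $S(u)=\int_0^1\cos(us)\,ds$ and $|\sin u|\le e^{|\Im u|}$ we get $|S(u)|\le e^{|\Im u|}\min(1,1/|u|)$. The exponents add up to $(1-\varepsilon)\sigma+2M\eta=(1-\frac\varepsilon2)\sigma\le\sigma$, so
$$|F_\varepsilon(w^2)|\le e^{\sigma|\Im w|}\min\bigl(1,(\eta|w|)^{-2M}\bigr).\tag{9}$$

**Step 4 (the cut-off radius).** Let $\delta_n=n^{-2+2\beta}$. It is much larger than $n^{-2}$, yet small enough for (5) to be exact up to $o(1)$ after multiplication by $n$. Indeed for $|w|\le\delta_n^{1/2}=n^{-1+\beta}$ and large $n$,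
$$\bigl|ng(w^2)-\sigma n|\Im w|\bigr|\le C_0\,n\cdot n^{-(1-\beta)(1+\alpha)}=C_0n^{-\alpha/2},\tag{10}$$
since $1-(1-\beta)(1+\alpha)=-\alpha+\beta(1+\alpha)=-\frac\alpha2$. Let $\delta_n/8\le|z|\le\delta_n$, $z=w^2$. Then $n^2z=(nw)^2$ and $n^2|w|^2\ge n^{2\beta}/8$, so (9) and (10) give
$$|F_\varepsilon(n^2z)|\le C\,n^{-2M\beta}e^{ng(z)}\le C\,n^{-4}e^{ng(z)}\qquad(\delta_n/8\le|z|\le\delta_n).\tag{11}$$
Here and below $C$ may depend on $\varepsilon$, which is fixed for now.

**Step 5 (solve the $\bar\partial$-equation).** Let $\chi\in C_c^\infty(D(0,1))$, $0\le\chi\le1$, $\chi=1$ on $D(0,\frac12)$, and $\chi_n(z)=\chi(z/\delta_n)$. Let $f_n=F_\varepsilon(n^2z)\,\bar\partial\chi_n$. It is supported in $\delta_n/2\le|z|\le\delta_n$, where $|\bar\partial\chi_n|\le C/\delta_n$, so by (11)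
$$\int|f_n|^2e^{-2ng}d\lambda\le Cn^{-8}\,\delta_n^{-2}\cdot\pi\delta_n^2=Cn^{-8}.$$
Hörmander's theorem with $\phi=2ng$ gives $u_n$ with $\bar\partial u_n=f_n$ and
$$\int|u_n|^2e^{-2ng}(1+|z|^2)^{-2}d\lambda\le Cn^{-8}.\tag{12}$$
Set $Q_n=\chi_nF_\varepsilon(n^2\cdot)-u_n$. Then $\bar\partial Q_n=0$, so (after correcting $u_n$ on a null set) $Q_n$ is entire.

**Step 6 (the degree of $Q_n$ is at most $n$).** Since $g(z)\le\log(1+|z|)+C$, (12) gives $\int|Q_n|^2(1+|z|)^{-2n-4}d\lambda<\infty$; the term $\chi_nF_\varepsilon(n^2\cdot)$ is bounded with compact support. With $Q_n=\sum a_mz^m$ this integral equals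
$$\sum_m2\pi|a_m|^2\int_0^\infty\rho^{2m+1}(1+\rho)^{-2n-4}d\rho .$$
The $m$-th integral diverges when $2m+1-2n-4\ge-1$, i.e. when $m\ge n+1$. So $a_m=0$ for those $m$.

**Step 7 (the norm of $Q_n$ on $E$ is at most $1+o(1)$).** Let $z\in E$ and $D_z=D(z,n^{-2})$. By (H), $ng\le Cn\cdot n^{-1}=C$ on $D_z$, so (12) gives $\int_{D_z}|u_n|^2d\lambda\le Cn^{-8}$. Let $n$ be so large that $n^{-2}<\delta_n/8$; this is possible because $n^2\delta_n=n^{2\beta}\to\infty$.

If $|z|\le\delta_n/4$, then $D_z\subset D(0,\delta_n/2)$, where $f_n=0$ and $u_n$ is holomorphic. By the mean value property $|u_n(z)|^2\le\frac{n^4}\pi Cn^{-8}=Cn^{-4}$. Moreover $\chi_n(z)=1$, and by (9) and (10) with $g(z)=0$, $|F_\varepsilon(n^2z)|\le e^{C_0n^{-\alpha/2}}$. So $|Q_n(z)|\le1+o(1)$ uniformly in such $z$.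

If $|z|\ge\delta_n/4$, then $D_z$ lies in $\{|\zeta|\ge\delta_n/8\}$. There $|\chi_nF_\varepsilon(n^2\cdot)|\le Cn^{-4}$, by (11) and $ng\le C$ on $D_z$ (and it is zero where $|\zeta|\ge\delta_n$). Hence
$$|Q_n(z)|^2\le\frac{n^4}\pi\int_{D_z}2\bigl(|\chi_nF_\varepsilon(n^2\cdot)|^2+|u_n|^2\bigr)d\lambda\le Cn^{-4}.$$
Together, $\limsup_n\|Q_n\|_E\le1$.

**Step 8 (the scaling limit of $Q_n$ is $F_\varepsilon$).** Let $|\zeta|\le T$. For large $n$, $D(\zeta/n^2,n^{-2})\subset D(0,\delta_n/2)$, so $u_n$ is holomorphic there, and $ng\le C(T+1)^{1/2}$ there by (H) with $z'=0$. By (12) and the mean value property, $|u_n(\zeta/n^2)|\le C_Tn^{-2}$. As $\chi_n(\zeta/n^2)=1$, $Q_n(\zeta/n^2)\to F_\varepsilon(\zeta)$ uniformly on $|\zeta|\le T$. The same holds for $Q_n/\max(1,\|Q_n\|_E)$, which has norm at most $1$ on $E$, because the denominators tend to $1$.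

**Step 9 (remove $\varepsilon$).** As $\varepsilon\to0$, $\eta\to0$ with $M$ fixed, and $F_\varepsilon\to F$ locally uniformly. For $\varepsilon=\frac1N$ let $n_N$ be such that for $n\ge n_N$ the normalized polynomials of Step 8 differ from $F_{1/N}$ by at most $\frac1N$ on $|\zeta|\le N$; we may take $n_1<n_2<\cdots$. For $n_N\le n<n_{N+1}$ let $P_n$ be the polynomial belonging to $\varepsilon=\frac1N$ (and $P_n=0$ for $n<n_1$). Then $P_n(\zeta/n^2)\to F(\zeta)$ locally uniformly. This proves (b) under (H). In particular (b) and (c) hold for all $E$ of Theorem 1.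

## Arbitrary compact sets: approximation from outside

Let $E$ be any set in setting (S). We enlarge it to a set satisfying (H), apply the previous section, and check that $\sigma$ changes little.

**Step 1 (the enlarged sets).** For $0<\tau<r/2$ cover the compact set $E\setminus D(0,r)$ by finitely many closed discs of radius $\tau$ centered at its points, and let $E_\tau$ be the union of $\Gamma$ and these discs. Then $E\subset E_\tau\subset E^{(\tau)}:=\{z:\operatorname{dist}(z,E)\le\tau\}$. The discs do not meet $D(0,r/2)$, so $E_\tau\cap D(0,r/2)=\Gamma\cap D(0,r/2)$. The set $E_\tau$ satisfies (H), and $g_{E_\tau}$ is continuous on $\mathbf C$, as shown above for finite unions.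

**Step 2 ($E_\tau$ is in setting (S) for small $\tau$).** Let $r'$ be as in Lemma 5 for $\Gamma$ and $r/2$. Fix a point $p\in D(0,r')\setminus\Gamma\subset G$ and a path in $G$ from $p$ to $\infty$. It has positive distance from $E$, so for small $\tau$ it avoids $E_\tau$ and $p$ lies in the unbounded component $G_\tau$ of $\mathbf C\setminus E_\tau$. By Step 1 in the proof of Lemma 5, $D(0,r')\setminus\Gamma$ lies in one component of $\mathbf C\setminus E_\tau$, hence in $G_\tau$, and so $0\in\partial G_\tau$. Lemma 5 and the previous section apply to $E_\tau$, with a constant $\sigma_\tau$.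

**Step 3 ($g_E-g_{E_\tau}\to0$ pointwise in $G$).** Let $d_\tau=g_E-g_{E_\tau}$, which is $\ge0$ by (F1). It is harmonic in $G_\tau\cup\{\infty\}$, and $d_\tau(\infty)=\log\frac{\operatorname{cap}E_\tau}{\operatorname{cap}E}$. We have $\operatorname{cap}E\le\operatorname{cap}E_\tau\le\operatorname{cap}E^{(\tau)}$, and $\operatorname{cap}E^{(\tau)}\to\operatorname{cap}E$ by continuity of capacity along decreasing compact sets (Ransford, Thm 5.1.3). So $d_\tau(\infty)\to0$. Given $z\in G$, join it to $\infty$ by a path in $G$, and let $W\subset G\cup\{\infty\}$ be a domain containing the path and avoiding some $E^{(\tau_0)}$. For $\tau\le\tau_0$ it lies in $G_\tau\cup\{\infty\}$, and Harnack's inequality in $W$ gives $d_\tau(z)\le C_z\,d_\tau(\infty)\to0$.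

**Step 4 ($\sigma_\tau\to\sigma$).** Take the conformal map $f:\mathbf D\to U$ from the proof of Lemma 1 for the arc $\Gamma^*$ near $0$, in a square $[-s,s]^2\subset D(0,\sqrt{r'})$. It does not depend on $\tau$. Since $U$ misses $\Gamma^*$, squaring maps $U$ into $D(0,r')\setminus\Gamma\subset G\cap G_\tau$. Let $V_\tau(\omega)=d_\tau(f(\omega)^2)$ on $\overline{\mathbf D}$. This function is continuous there, harmonic in $\mathbf D$, zero on a fixed circular arc around $1$, and tends to $0$ pointwise in $\mathbf D$ by Step 3. Also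
$$0\le V_\tau\le\max_{\omega\in\overline{\mathbf D}}g_E(f(\omega)^2)<\infty .$$
Reflected across the arc, the $V_\tau$ are uniformly bounded harmonic functions in a fixed disc $D(1,\kappa)$. Every locally uniform limit of a sequence of them vanishes in $D(1,\kappa)\cap\mathbf D$, hence identically. So $V_\tau\to0$ locally uniformly in $D(1,\kappa)$, together with its gradient. Finally, $\sigma-\sigma_\tau$ is the normal derivative at $0$, from the $+$ side, of $d_\tau(w^2)=V_\tau(f^{-1}(w))$. Therefore $|\sigma-\sigma_\tau|\le|\nabla V_\tau(1)|/|f'(1)|\to0$.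

**Step 5 (conclusion of (b)).** Let $F\in\mathcal B_\sigma$ and $F^{(\tau)}(\zeta)=F\bigl((\sigma_\tau/\sigma)^2\zeta\bigr)$. Then $|F^{(\tau)}(w^2)|=|F((\sigma_\tau w/\sigma)^2)|\le e^{\sigma_\tau|\Im w|}$, so $F^{(\tau)}\in\mathcal B_{\sigma_\tau}$. By the previous section, applied to $E_\tau$, it is the locally uniform limit of $P_n(\zeta/n^2)$ with $\deg P_n\le n$ and $\|P_n\|_E\le\|P_n\|_{E_\tau}\le1$. As $\tau\to0$, $F^{(\tau)}\to F$ locally uniformly by Step 4. Choosing $\tau=\tau_n\to0$ slowly, by the same diagonal argument as in Step 9 of the previous section, gives polynomials for $F$ itself. This proves (b), and with it the lower bound in (c). $\blacksquare$
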